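# Rational inner functions of a matrix argument and characteristic functions of colligations

## 1. The matrix ball and rational inner functions

Inner products are linear in the first argument. We fix $m,\alpha\in\mathbb N$.

**Definition (matrix ball).** $\mathrm B_n$ is the set of complex $n\times n$ matrices $S$ with operator norm $\|S\|<1$; its closure $\overline{\mathrm B}_n$ is given by $\|S\|\le1$. The unitary group $\mathrm U(n)$ lies in the topological boundary of $\mathrm B_n$.

For $n=1$ this is the unit disc with the unit circle. For $n=2$ the matrix $\mathrm{diag}(1,0)$ has norm $1$ but is not unitary, so $\mathrm U(2)$ is only a part of the boundary. The first fact below shows that it is the part that matters.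

**Fact (MP), maximum principle.** Let $\varphi$ be holomorphic in a neighborhood of $\overline{\mathrm B}_m$. Then $\max_{\overline{\mathrm B}_m}|\varphi|=\max_{\mathrm U(m)}|\varphi|$. If $\varphi$ is matrix-valued, then a bound $\|\varphi\|\le C$ on $\mathrm U(m)$ extends to $\overline{\mathrm B}_m$, and so does the inequality $\mathrm{Re}\,\varphi:=\frac12(\varphi+\varphi^*)\ge0$.

*Proof.* Write $S\in\overline{\mathrm B}_m$ as $S=U\,\mathrm{diag}(\sigma_1,\dots,\sigma_m)V$ with $U,V$ unitary and $0\le\sigma_i\le1$. The function $\lambda\mapsto\varphi(U\,\mathrm{diag}(\lambda_i)V)$ is holomorphic near the closed polydisc $|\lambda_i|\le1$, because $\|U\,\mathrm{diag}(\lambda_i)V\|=\max|\lambda_i|$. By the maximum principle on the polydisc, its value at $(\sigma_i)$ is bounded in modulus by the maximum over the torus $|\lambda_i|=1$, and there $U\,\mathrm{diag}(\lambda_i)V\in\mathrm U(m)$. For matrix-valued $\varphi$ apply this to $\langle\varphi\xi,\eta\rangle$ with unit vectors $\xi,\eta$,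 and to $e^{-\langle\varphi\xi,\xi\rangle}$, whose modulus is $e^{-\langle(\mathrm{Re}\,\varphi)\xi,\xi\rangle}$. $\square$

**Fact (UP), uniqueness.** A polynomial $\varphi$ in the entries of $S$ that vanishes on a nonempty relatively open subset of $\mathrm U(m)$ is $0$. Consequently, if $\varphi\ne0$, then $\{S\in\mathrm U(m):\varphi(S)\ne0\}$ is dense in $\mathrm U(m)$.

*Proof.* Let $U_0$ lie in the open subset. For complex $A$ with $\|A\|<1$ put $S(A)=U_0(1+iA)(1-iA)^{-1}$. If $A=A^*$, then $S(A)$ is unitary, so $\psi(A)=\varphi(S(A))$ vanishes for Hermitian $A$ near $0$. A real basis $E_1,\dots,E_{m^2}$ of the Hermitian matrices is a complex basis of all matrices. In the coordinates $A=\sum x_lE_l$ the function $\psi$ is holomorphic near $0$ and vanishes for real $x$, so all its derivatives at $0$ vanish, and $\psi=0$ near $0$ for complex $A$ as well. The map $A\mapsto S(A)$ is invertible near $0$: with $T=U_0^{-1}S$ we have $A=-i(T-1)(T+1)^{-1}$. So $\varphi$ vanishes on an open set of matrices,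 and $\varphi=0$. $\square$

**Definition (rational inner function).** $\mathrm{Inn}(m,\alpha)$ is the set of $\alpha\times\alpha$ matrix-valued functions $F(S)$ whose entries are rational in the entries of $S\in\overline{\mathrm B}_m$, which are holomorphic on $\mathrm B_m$ with $F(\mathrm B_m)\subset\overline{\mathrm B}_\alpha$, and which satisfy $F(S)\in\mathrm U(\alpha)$ for every $S\in\mathrm U(m)$ at which $F$ is defined. Here $F$ is *defined* at $S_0$ if $F=Q/\chi$ with a matrix polynomial $Q$ and a scalar polynomial $\chi$ with $\chi(S_0)\neq0$.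

Near a point where $F$ is defined it is continuous, and $\mathrm U(\alpha)$ is closed. So it is enough to check unitarity on a dense subset of $\mathrm U(m)$ on which $F$ is defined. We use this below as "by continuity".

*Examples.* For $m=\alpha=1$, the Blaschke factor $\frac{s-a}{1-\bar as}$ with $|a|<1$ is in $\mathrm{Inn}(1,1)$. For every $m$ we have $\det S\in\mathrm{Inn}(m,1)$, and $F(S)=S$ is in $\mathrm{Inn}(m,m)$. On the other hand $s_{11}$ is not inner when $m\ge2$: it is holomorphic and bounded by $1$, but a permutation matrix $S$ with $s_{11}=0$ is unitary.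

**Definition (the space $\mathcal S(m,\alpha)$ and the topology).** $\mathcal S(m,\alpha)$ is the set of all holomorphic $F:\mathrm B_m\to\overline{\mathrm B}_\alpha$. Spaces of holomorphic functions on $\mathrm B_m$ carry the topology of locally uniform convergence. It is metrizable, so sequences suffice.

*Example.* $(\det S)^N\to0$ locally uniformly as $N\to\infty$, since $|\det S|\le\|S\|^m$. So $\mathrm{Inn}(m,1)$ is not closed in $\mathcal S(m,1)$.

## 2. Colligations and characteristic functions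

**Definition (colligation).** Let $j\in\{0,1,2,\dots\}$. Embed $\mathrm U(j)$ in $\mathrm U(\alpha+mj)$ by $T\mapsto\mathrm{diag}(1_\alpha,T,\dots,T)$ with $m$ copies of $T$. A colligation is a class of matrices $g\in\mathrm U(\alpha+mj)$ modulo $g\sim hgh^{-1}$, $h\in\mathrm U(j)$. With respect to $\alpha+j+\dots+j$ we write
$$g=\begin{pmatrix}a&b\\c&d\end{pmatrix},\qquad b=(b_1,\dots,b_m),\quad c=\begin{pmatrix}c_1\\\vdots\\c_m\end{pmatrix},\quad d=(d_{\mu\nu})_{\mu,\nu=1}^m .$$

Put $K=\mathbb C^j$. A column $x=(x_1,\dots,x_m)$ with $x_\nu\in K$ is an element of $\mathbb C^m\otimes K$, and $S\otimes1_K$ acts on it by $\bigl((S\otimes1)x\bigr)_\mu=\sum_\nu s_{\mu\nu}x_\nu$. As a block matrix with blocks $s_{\mu\nu}1_j$ this operator is often written $1_j\otimes S$.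

**Definition (characteristic function).** For $S\in\mathrm B_m$ consider the relation
$$\begin{pmatrix}p\\x\end{pmatrix}=g\begin{pmatrix}q\\(S\otimes1)x\end{pmatrix},\qquad p,q\in\mathbb C^\alpha,\ x\in\mathbb C^m\otimes K. \tag{1}$$
The lower row says $x=cq+d(S\otimes1)x$. Since $\|d\|\le1$ and $\|S\|<1$, we can solve for $x$ and get $p=\Theta[g;S]q$ with
$$\Theta[g;S]=a+b(S\otimes1)\bigl(1-d(S\otimes1)\bigr)^{-1}c . \tag{2}$$
$\mathrm{Char}(m,\alpha)$ is the set of all functions $\Theta[g;\cdot]$, $g\in\mathrm U(\alpha+mj)$, $j=0,1,2,\dots$.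

**$\Theta$ depends only on the colligation.** Let $h=\mathrm{diag}(1,T,\dots,T)$ and $x'_\nu=Tx_\nu$. Since $\sum_\nu s_{\mu\nu}Tx_\nu=T\sum_\nu s_{\mu\nu}x_\nu$, applying $h$ to (1) gives $\binom p{x'}=hgh^{-1}\binom q{(S\otimes1)x'}$. So $g$ and $hgh^{-1}$ give the same map $q\mapsto p$.

**$\Theta$ is inner.** The function is rational, with denominator $\chi(S)=\det(1-d(S\otimes1))$, and $\chi$ has no zero in $\mathrm B_m$. Since $g$ is unitary, (1) gives
$$\|q\|^2-\|p\|^2=\|x\|^2-\|(S\otimes1)x\|^2 .$$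
The right side is $\ge0$ for $S\in\mathrm B_m$, so $\|\Theta\|\le1$ there. If $S\in\mathrm U(m)$ and $\chi(S)\ne0$, then (1) is still solvable and the right side is $0$, so $\Theta[g;S]$ is unitary. As $\chi(0)=1$, (UP) shows that such $S$ are dense in $\mathrm U(m)$, and we conclude by continuity. Thus $\mathrm{Char}(m,\alpha)\subseteq\mathrm{Inn}(m,\alpha)$.

*Examples.* For $j=0$ we get exactly the constant unitary matrices $\Theta=a$.

For $m=\alpha=j=1$ and $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm U(2)$, formula (2) gives $\Theta=\frac{a-(\det g)s}{1-ds}$. Comparing $g^{-1}$ with $g^*$ gives $a=\bar d\det g$, so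
$$\Theta[g;s]=\det g\cdot\frac{\bar d-s}{1-ds}.$$
This is a Blaschke factor if $|d|<1$ and a constant if $|d|=1$ (then $b=c=0$ and $\Theta=a$). Every Blaschke factor occurs: given $|d|<1$ and $|\kappa|=1$, take $a=\kappa\bar d$, $b=\sqrt{1-|d|^2}$, $c=-\kappa\sqrt{1-|d|^2}$. The rows are unit vectors, and $a\bar c+b\bar d=-\bar d\sqrt{1-|d|^2}+\bar d\sqrt{1-|d|^2}=0$; also $\det g=\kappa|d|^2+\kappa(1-|d|^2)=\kappa$. Conjugation by $T\in\mathrm U(1)$ replaces $b,c$ by $bT^{-1},Tc$ and does not change $bc$.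

For $\alpha=m$, $j=1$ and $g=\begin{pmatrix}0&1_m\\1_m&0\end{pmatrix}$, relation (1) reads $x=q$, $p=Sx$. So $F(S)=S$ is characteristic.

## 3. Positive definite kernels

**Definition (positive definite kernel).** Let $X$ be a set and $E$ a finite-dimensional Hilbert space. A map $\Gamma:X\times X\to\mathrm{Hom}(E,E)$ is a positive definite kernel if $\sum_{i,l}\langle\Gamma(x_i,x_l)\xi_l,\xi_i\rangle\ge0$ for all finite families $x_i\in X$, $\xi_i\in E$.

*Example.* On the unit disc $\frac1{1-\bar ws}=\sum_k\bar w^ks^k=\langle H(s),H(w)\rangle$ with $H(s)=(1,s,s^2,\dots)\in\ell^2$, so this scalar kernel is positive definite.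

**Kolmogorov factorization.** If $\Gamma$ is positive definite, there are a Hilbert space $K$ and maps $H(x):E\to K$ with $\Gamma(w,s)=H(w)^*H(s)$ and $\bigcup_xH(x)E$ total in $K$. The construction: on finitely supported functions $X\to E$ take the semi-inner product determined by $\langle\xi\,1_s,\eta\,1_w\rangle=\langle\Gamma(w,s)\xi,\eta\rangle$, divide by the null vectors, complete, and let $H(s)\xi$ be the class of $\xi\,1_s$.

**Lemma 1.** Let $\Omega\subset\mathbb C^N$ be open, $I$ a finite set, and $\Gamma^{\mu\nu}(W,S)$ a positive definite kernel on $\Omega\times I$ with values in $\mathrm{Hom}(E,E)$. Suppose that each $\Gamma^{\mu\nu}(W,S)$ is holomorphic in $S$ and that each $\Gamma^{\nu\nu}(S,S)$ is locally bounded. Then $\Gamma^{\mu\nu}(W,S)=H^\mu(W)^*H^\nu(S)$ with a Hilbert space $K$ and holomorphic $H^\nu:\Omega\to\mathrm{Hom}(E,K)$.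

*Proof.* Take the Kolmogorov factorization. For $\xi=H^\mu(W)\eta$ the function $\langle H^\nu(S)q,\xi\rangle=\langle\Gamma^{\mu\nu}(W,S)q,\eta\rangle$ is holomorphic in $S$; hence so it is for $\xi$ in a dense subspace. Since $\|H^\nu(S)\|^2=\|\Gamma^{\nu\nu}(S,S)\|$ is locally bounded, approximating an arbitrary $\xi$ by elements of that subspace makes $\langle H^\nu(S)q,\xi\rangle$ a locally uniform limit of holomorphic functions. So $H^\nu(S)q$ is weakly holomorphic, and a weakly holomorphic function with values in a Hilbert space is holomorphic in norm. $\square$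

## 4. Comparing $\mathrm{Inn}(m,\alpha)$ with $\mathrm{Char}(m,\alpha)$

Every colligation produces a rational inner function. Does every rational inner function come from a colligation? Yury A. Neretin, "Inner functions of matrix argument and conjugacy classes in unitary groups", arXiv:2109.09168 (2021), is the source of this problem, posed there as the conjecture that $\mathrm{Inn}(m,\alpha)=\mathrm{Char}(m,\alpha)$. We prove that the conjecture is false: it holds for $m=1$ and fails for all other $m$.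

**Theorem 1.** $\mathrm{Inn}(m,\alpha)=\mathrm{Char}(m,\alpha)$ if and only if $m=1$. For $m\ge2$, explicit elements of $\mathrm{Inn}(m,\alpha)\setminus\mathrm{Char}(m,\alpha)$ are the functions $F_r\cdot1_\alpha$, $\frac1{\sqrt2}<r<1$, with $F_r$ given by (7) below. They are holomorphic in a neighborhood of $\overline{\mathrm B}_m$. For $m=2$,
$$F_r(S)=\frac{2r\,s_{11}s_{12}+(\det S)^2}{1-2r\,s_{21}s_{22}} .$$

**Theorem 2.** For $F\in\mathrm{Inn}(m,\alpha)$ the following are equivalent: (i) $F\in\mathrm{Char}(m,\alpha)$; (ii) there are a Hilbert space $K$ (possibly infinite-dimensional) and a holomorphic $H:\mathrm B_m\to\mathrm{Hom}(\mathbb C^\alpha,\mathbb C^m\otimes K)$ with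
$$1-F(W)^*F(S)=H(W)^*\bigl((1-W^*S)\otimes1_K\bigr)H(S),\qquad S,W\in\mathrm B_m. \tag{3}$$

**Theorem 3.** $\mathrm{Char}(m,\alpha)$ is relatively closed in $\mathrm{Inn}(m,\alpha)$. For $m\ge2$ it has empty interior in $\mathrm{Inn}(m,\alpha)$. So for $m\ge2$ the set $\mathrm{Inn}\setminus\mathrm{Char}$ is open and dense in $\mathrm{Inn}$. Moreover $\mathrm{Inn}(m,\alpha)$ is dense in $\mathcal S(m,\alpha)$ for all $m,\alpha$.

It is convenient to have (3) in coordinates. Write $H(S)q=\sum_\mu e_\mu\otimes H^\mu(S)q$ with $H^\mu(S):\mathbb C^\alpha\to K$. Then (3) says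
$$1-F(W)^*F(S)=\sum_{\mu,\nu}\bigl(\delta_{\mu\nu}-(W^*S)_{\mu\nu}\bigr)H^\mu(W)^*H^\nu(S). \tag{4}$$

We try (4) by hand in two cases. For $m=\alpha=1$ and $F(s)=\frac{s-a}{1-\bar as}$, expanding gives
$$(1-a\bar w)(1-\bar as)-(\bar w-\bar a)(s-a)=(1-|a|^2)(1-\bar ws),$$
so (4) holds with $K=\mathbb C$ and $H(s)=\sqrt{1-|a|^2}/(1-\bar as)$.

For $m=2$, $\alpha=1$ and $F=\det S$, take $K=\mathbb C^4$ and
$$H^1(S)=\tfrac1{\sqrt2}(1,0,s_{12},s_{22}),\qquad H^2(S)=\tfrac1{\sqrt2}(0,1,-s_{11},-s_{21}).$$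
Put $X=W^*S$, so $X_{\mu\nu}=\sum_i\bar w_{i\mu}s_{i\nu}$. The four products $H^\mu(W)^*H^\nu(S)$ are $\frac12(1+X_{22})$ for $(\mu,\nu)=(1,1)$, $\frac12(1+X_{11})$ for $(2,2)$, $-\frac12X_{21}$ for $(1,2)$ and $-\frac12X_{12}$ for $(2,1)$. The right side of (4) is
$$\tfrac12(1-X_{11})(1+X_{22})+\tfrac12(1-X_{22})(1+X_{11})+\tfrac12X_{12}X_{21}+\tfrac12X_{21}X_{12}=1-X_{11}X_{22}+X_{12}X_{21}=1-\det X,$$
and $\det X=\overline{\det W}\det S$. So, by Theorem 2, $\det S\in\mathrm{Char}(2,1)$. The small examples do not contradict the conjecture.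

## 5. From the kernel identity to a finite unitary matrix: proof of Theorem 2

**Step 1: (i)$\Rightarrow$(ii), reading (3) off the unitarity of $g$.** Let $F=\Theta[g;\cdot]$, $K=\mathbb C^j$, $H(S)=(1-d(S\otimes1))^{-1}c$. Then $x=H(S)q$ in (1), that is,
$$\binom{F(S)q}{H(S)q}=g\binom q{(S\otimes1)H(S)q}.$$
Take the inner product of this identity with the same identity for $(W,q')$. As $g$ preserves inner products,
$$\langle q,q'\rangle+\langle(S\otimes1)H(S)q,(W\otimes1)H(W)q'\rangle=\langle F(S)q,F(W)q'\rangle+\langle H(S)q,H(W)q'\rangle. \tag{5}$$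
Moving terms across, this is (3) applied to $q$ and paired with $q'$. The rest of the proof is the converse. The plan is to read (5) backwards as the definition of $g$; the difficulty is that $K$ may be infinite-dimensional, while a colligation is a finite matrix. Here rationality and innerness of $F$ come in.

**Step 2: clearing the denominator.** Write $F=Q/\chi$ with a scalar polynomial $\chi\ne0$ and a matrix polynomial $Q$, both of degree $\le N$. On $\mathrm B_m$ we have $Q=\chi F$. By (UP), $\{\chi\neq0\}$ is dense in $\mathrm U(m)$, and there $F$ is defined and unitary. So by continuity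
$$Q^*Q=|\chi|^2\,1_\alpha\quad\text{on all of }\mathrm U(m).$$

**Step 3: $h=\chi H$ is a polynomial.** Let $h=\sum_{n\ge0}h_n$ be the homogeneous expansion, and let $\chi_n,Q_n$ be the homogeneous parts of $\chi,Q$. For $U\in\mathrm U(m)$ and $|\lambda|<1$ put $S=W=\lambda U$ in (3), apply it to $q$, pair with $q$ and multiply by $|\chi(\lambda U)|^2$. Since $W^*S=|\lambda|^2\,1$,
$$|\chi(\lambda U)|^2\|q\|^2-\|Q(\lambda U)q\|^2=(1-|\lambda|^2)\,\|h(\lambda U)q\|^2 .$$
Average over the circle $|\lambda|=\sqrt t$, $0\le t<1$. By orthogonality of the powers of $\lambda$,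
$$P(t):=\sum_{n\le N}t^n\bigl(|\chi_n(U)|^2\|q\|^2-\|Q_n(U)q\|^2\bigr)=(1-t)\sum_{n\ge0}t^n\|h_n(U)q\|^2 .$$
Here $P$ is a polynomial of degree $\le N$. Its value $P(1)$ is the average over $|\lambda|=1$ of $|\chi(\lambda U)|^2\|q\|^2-\|Q(\lambda U)q\|^2$, which is $0$ by Step 2, since $\lambda U$ is then unitary. So $\sum_nt^n\|h_n(U)q\|^2=P(t)/(1-t)$ is a polynomial of degree $\le N-1$ (and is $0$ if $N=0$). Comparing coefficients, $h_n(U)q=0$ for all $n\ge N$, $U\in\mathrm U(m)$ and $q$. By (UP) applied to the scalar polynomials $\langle h_n(S)q,\xi\rangle$, we get $h_n=0$ for $n\ge N$.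

**Step 4: cutting $K$ down to finite dimension.** Write $h(S)q=\sum_\mu e_\mu\otimes h^\mu(S)q$. The polynomials $h^1,\dots,h^m$ have finitely many coefficients in all, each an operator $\mathbb C^\alpha\to K$ of finite rank. Let $K_0\subset K$ be the span of their images and $j=\dim K_0<\infty$. Then $H=h/\chi$ takes values in $\mathrm{Hom}(\mathbb C^\alpha,\mathbb C^m\otimes K_0)$ where $\chi\ne0$, and by continuity on all of $\mathrm B_m$.

**Step 5: building $g$.** Identity (3) is equivalent to (5). So, as $S$ and $q$ vary, the vectors $\binom q{(S\otimes1)H(S)q}$ and the vectors $\binom{F(S)q}{H(S)q}$ have the same inner products. Hence the assignment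
$$\binom q{(S\otimes1)H(S)q}\longmapsto\binom{F(S)q}{H(S)q}$$
extends to a well-defined linear isometry from the span of the former onto the span of the latter. Both spans lie in $\mathbb C^\alpha\oplus(\mathbb C^m\otimes K_0)$, which is finite-dimensional, and they have equal dimension. So their orthogonal complements have equal dimension too, and the isometry extends to a unitary $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$. In an orthonormal basis of $K_0$ this is an element of $\mathrm U(\alpha+mj)$. The lower row gives $H(S)=c+d(S\otimes1)H(S)$, so $H(S)=(1-d(S\otimes1))^{-1}c$. The upper row gives $F(S)=a+b(S\otimes1)H(S)=\Theta[g;S]$. $\square$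

*Remark (neither proved nor used here).* By the realization theorem for Schur–Agler classes (C.-G. Ambrozie and D. Timotin, *A von Neumann type inequality for certain domains in $\mathbb C^n$*, Proc. AMS 131 (2003); J. A. Ball and V. Bolotnikov, J. Funct. Anal. 213 (2004)), condition (ii) says that $F$ satisfies von Neumann's inequality on all commuting tuples $(T_{\mu\nu})$ of Hilbert space operators with $\|(T_{\mu\nu})\|<1$. So $\mathrm{Char}$ consists exactly of the inner functions in the Schur–Agler class of $\mathrm B_m$.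

## 6. One variable: $\mathrm{Inn}(1,\alpha)=\mathrm{Char}(1,\alpha)$

By Theorem 2 we need only factor a kernel. For $m=1$, (3) says that $H(w)^*H(s)$ equals
$$\Gamma(w,s)=\frac{1-F(w)^*F(s)}{1-\bar ws}.$$

**Step 1: $\Gamma$ is positive definite.** Let $F\in\mathrm{Inn}(1,\alpha)$ and $F^\sharp(s)=F(\bar s)^*$, again a contractive holomorphic function on the disc. (The passage to $F^\sharp$ only serves to put the adjoint on the correct factor.) Multiplication by $F^\sharp$ is a contraction $M$ on the Hardy space $H^2\otimes\mathbb C^\alpha$. With $k_v(u)=\frac1{1-u\bar v}$ we have $\langle f,k_v\xi\rangle=\langle f(v),\xi\rangle$, so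
$$\langle f,M^*k_v\xi\rangle=\langle F^\sharp(v)f(v),\xi\rangle=\langle f,k_vF^\sharp(v)^*\xi\rangle,$$
that is, $M^*k_v\xi=k_vF^\sharp(v)^*\xi$. Therefore
$$\langle(1-MM^*)k_v\xi,k_u\eta\rangle=\langle L(u,v)\xi,\eta\rangle,\qquad L(u,v)=\frac{1-F^\sharp(u)F^\sharp(v)^*}{1-u\bar v}.$$
As $1-MM^*\ge0$, the kernel $L$ is positive definite. Substituting $u=\bar w$, $v=\bar s$ gives $L(\bar w,\bar s)=\Gamma(w,s)$, so $\Gamma$ is positive definite.

**Step 2: factorization.** $\Gamma$ is holomorphic in $s$ and $\Gamma(s,s)$ is locally bounded. Lemma 1 gives a holomorphic $H$ with $\Gamma(w,s)=H(w)^*H(s)$. This is (3), and Theorem 2 gives $F\in\mathrm{Char}(1,\alpha)$. $\square$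

## 7. Taylor coefficients along the first row

A sensible plan for $m\ge2$ is to repeat Section 6. Theorem 2 is ready for every $m$, so only a factorization (3) is missing. But in (3) the matrix $1-W^*S$ stands between $H(W)^*$ and $H(S)$. There is no quotient to form: the $m^2$ kernels $H^\mu(W)^*H^\nu(S)$ of (4) have to be found from one equation. In Section 6, contractivity of $F$ was the only input needed to get positivity. Is contractivity still enough? We test on matrices with a single nonzero row.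

For $z\in\mathbb C^m$, $|z|<1$, let $Z(z)$ be the $m\times m$ matrix with first row $z$ and all other rows $0$. Then $\|Z(z)\|=|z|<1$.

**Definition (the functional $D$).** For $F$ holomorphic on $\mathrm B_m$ with $\alpha\times\alpha$ values, write $F(Z(z))=\sum_{k\in\mathbb Z_{\ge0}^m}F_kz^k$ and put
$$D(F)=\sum_k\frac{k!}{|k|!}\,\|F_ke_1\|^2\in[0,\infty],$$
where $e_1$ is the first basis vector of $\mathbb C^\alpha$.

*Examples.* For $F(S)=S$, $F(Z(z))e_1=z_1e_1$, so $D=1$. For $m\ge2$, $D(\det S)=0$. For $m=1$ every rational inner $F$ has $D(F)=1$: the entries are rational and bounded on the disc, so they have no poles on the closed disc, and $D(F)=\sum_k\|F_ke_1\|^2$ is the mean of $\|F(s)e_1\|^2=1$ over the circle. For $m\ge2$ and $G(S)=2s_{11}s_{12}$ we have $G(Z(z))=2z_1z_2$ and $D(G)=\frac{1!\,1!}{2!}\cdot4=2$.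

**Lemma 2.** If $F\in\mathrm{Char}(m,\alpha)$, then $D(F)\le1$.

*Proof.* **Step 1: the relation (1) on a row.** Let $F=\Theta[g;\cdot]$, $S=Z(z)$ and $y=\sum_\nu z_\nu x_\nu$. Then $(S\otimes1)x$ has first component $y$ and all others $0$, so (1) becomes
$$p=aq+b_1y,\qquad x_\nu=c_\nu q+d_{\nu1}y\quad(1\le\nu\le m).$$
Only two block columns of $g$ enter. With $c(z)=\sum_\nu z_\nu c_\nu$ and $d(z)=\sum_\nu z_\nu d_{\nu1}$ we get $y=c(z)q+d(z)y$. Since $g$ is unitary, the two block columns are isometries: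
$$\|aq\|^2+\sum_\nu\|c_\nu q\|^2=\|q\|^2,\qquad\|b_1y\|^2+\sum_\nu\|d_{\nu1}y\|^2=\|y\|^2. \tag{6}$$
By Cauchy–Schwarz and (6), $\|d(z)y\|\le\sum_\nu|z_\nu|\,\|d_{\nu1}y\|\le|z|\,\|y\|$. So $1-d(z)$ is invertible and
$$F(Z(z))=a+\sum_{n\ge1}b_1d(z)^{n-1}c(z).$$

**Step 2: expanding in words and counting energy.** For a word $w=(i_1,\dots,i_n)$ in the letters $1,\dots,m$ put $v_w=d_{i_11}\cdots d_{i_{n-1}1}c_{i_n}e_1$. The degree-$n$ part of $F(Z(z))e_1$ is $\sum_{|w|=n}z_{i_1}\cdots z_{i_n}\,b_1v_w$. Let $E_n=\sum_{|w|=n}\|v_w\|^2$. The first identity in (6) with $q=e_1$ gives $\|ae_1\|^2+E_1=1$. The second, applied to $y=v_w$ and summed over $|w|=n$, gives $\sum_{|w|=n}\|b_1v_w\|^2+E_{n+1}=E_n$, because the vectors $d_{\nu1}v_w$ are exactly the $v_{w'}$ with $|w'|=n+1$. Adding these identities for degrees up to $n_0$,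
$$\|ae_1\|^2+\sum_{n=1}^{n_0}\sum_{|w|=n}\|b_1v_w\|^2=1-E_{n_0+1}\le1 .$$

**Step 3: collecting words into monomials.** For $k\ne0$ the vector $F_ke_1$ is the sum of $b_1v_w$ over the words $w$ with content $k$, that is, containing each letter $\nu$ exactly $k_\nu$ times. There are $|k|!/k!$ of them. By Cauchy–Schwarz, $\frac{k!}{|k|!}\|F_ke_1\|^2\le\sum_{w\text{ of content }k}\|b_1v_w\|^2$. Also $F_0=a$. Summing over $k$ and letting $n_0\to\infty$ in Step 2 gives $D(F)\le1$. $\square$

*Remark: where the plan stops.* The bound $D(F)\le1$ holds for every $F\in\mathcal S(m,\alpha)$ that satisfies (3), inner or not. To see this, put $W=Z(w)$ and $S=Z(z)$ in (4), so that $(W^*S)_{\mu\nu}=\bar w_\mu z_\nu$. Let $u^\mu(z)=H^\mu(Z(z))e_1=\sum_ku^\mu_kz^k$ and $y=\sum_\nu z_\nu u^\nu$. Comparing the coefficients of $\bar w^kz^k$ in (4), applied to $e_1$ and paired with $e_1$, gives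
$$\delta_{k0}-\|F_ke_1\|^2=\sum_\mu\|u^\mu_k\|^2-\|y_k\|^2 .$$
Here $y_k=\sum_{\nu:k_\nu>0}u^\nu_{k-e_\nu}$, with $e_\nu$ denoting the $\nu$-th unit multi-index. By Cauchy–Schwarz with weights $k_\nu/|k|$ of sum $1$, $\|y_k\|^2\le\sum_\nu\frac{|k|}{k_\nu}\|u^\nu_{k-e_\nu}\|^2$, hence
$$\frac{k!}{|k|!}\|y_k\|^2\le\sum_{\nu:k_\nu>0}\frac{(k-e_\nu)!}{(|k|-1)!}\|u^\nu_{k-e_\nu}\|^2 .$$
Put $A_n=\sum_\mu\sum_{|k|=n}\frac{k!}{|k|!}\|u^\mu_k\|^2$ and $A_{-1}=0$. Weighting by $k!/|k|!$ and summing over $|k|=n$ gives $\delta_{n0}-\sum_{|k|=n}\frac{k!}{|k|!}\|F_ke_1\|^2\ge A_n-A_{n-1}$. Summing over $n\le n_0$ gives $1-\sum_{|k|\le n_0}\frac{k!}{|k|!}\|F_ke_1\|^2\ge A_{n_0}\ge0$.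

Now take $G=2s_{11}s_{12}$. It is contractive, since $2|s_{11}s_{12}|\le|s_{11}|^2+|s_{12}|^2\le1$, but $D(G)=2$. So $G$ admits no identity (3), and for $m\ge2$ contractivity alone cannot produce one. This defeats the plan, but not yet the conjecture: $G$ is not inner, since it vanishes at $S=1$. What remains is to make $G$, slightly shrunk, inner without changing it on the rows $Z(z)$.

## 8. Completing $2r\,s_{11}s_{12}$ to an inner function

Let $m\ge2$, let $\varphi$ be a polynomial and $\theta$ a power of $\det S$. On $\mathrm U(m)$ we have $|\theta|=1$, so $\varphi+\theta$ and $1+\theta\bar\varphi=\theta\,\overline{(\theta+\varphi)}$ have the same modulus. The second is not holomorphic as written. But on $\mathrm U(m)$ the conjugate $\bar s_{ij}$ is an entry of $S^{-1}$, so a high enough power of $\det S$ makes $\theta\bar\varphi$ a polynomial in the cofactors. And for $m\ge2$ the determinant and the cofactors used below vanish on $Z(z)$, so the correction terms are invisible to $D$.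

Let $C_{11},C_{12}$ be the signed cofactors of $S$ at positions $(1,1)$ and $(1,2)$. For $\frac1{\sqrt2}<r<1$ put
$$F_r(S)=\frac{2r\,s_{11}s_{12}+(\det S)^2}{1+2r\,C_{11}C_{12}} . \tag{7}$$
For $m=2$ we have $C_{11}=s_{22}$, $C_{12}=-s_{21}$, and this is the formula in Theorem 1.

**Step 1: equal moduli on $\mathrm U(m)$.** Let $S\in\mathrm U(m)$. From $(S^{-1})_{ji}=C_{ij}/\det S$ and $S^{-1}=S^*$ we get $C_{ij}=\det S\;\overline{s_{ij}}$. So
$$1+2rC_{11}C_{12}=1+2r(\det S)^2\,\overline{s_{11}s_{12}}=(\det S)^2\,\overline{\bigl((\det S)^2+2r\,s_{11}s_{12}\bigr)},$$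
using $|\det S|=1$. Numerator and denominator of (7) have the same modulus on $\mathrm U(m)$.

**Step 2: the denominator has no zeros on $\overline{\mathrm B}_m$.** On $\mathrm U(m)$,
$$|2rC_{11}C_{12}|=2r|s_{11}s_{12}|\le r(|s_{11}|^2+|s_{12}|^2)\le r<1,$$
and by (MP) $|2rC_{11}C_{12}|\le r$ on all of $\overline{\mathrm B}_m$. So $F_r$ is holomorphic in a neighborhood of $\overline{\mathrm B}_m$.

**Step 3: $F_r$ is inner.** By Steps 1 and 2, $|F_r|=1$ on $\mathrm U(m)$, and by (MP) $|F_r|\le1$ on $\mathrm B_m$. So $F_r\in\mathrm{Inn}(m,1)$ and $F_r\cdot1_\alpha\in\mathrm{Inn}(m,\alpha)$.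

**Step 4: $F_r\cdot1_\alpha$ is not characteristic.** At $S=Z(z)$ we have $\det S=0$, since $m\ge2$. Also $C_{11}=C_{12}=0$, since these minors involve only rows $2,\dots,m$. So $F_r(Z(z))=2r\,z_1z_2$ and
$$D(F_r\cdot1_\alpha)=\tfrac{1!\,1!}{2!}(2r)^2=2r^2>1 .$$
By Lemma 2, $F_r\cdot1_\alpha\notin\mathrm{Char}(m,\alpha)$.

With Section 6 this proves Theorem 1. The two bounds on $r$ have separate roles: $r<1$ keeps the denominator away from zero, and $r>\frac1{\sqrt2}$ violates Lemma 2. $\square$

**The violation is unbounded.** For $0<r<1$ and $n\ge1$ put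
$$F_{n,r}=\frac{r(2s_{11}s_{12})^n+(\det S)^{2n}}{1+r(2C_{11}C_{12})^n}.$$
On $\mathrm U(m)$ the denominator is $1+r(\det S)^{2n}\,\overline{(2s_{11}s_{12})^n}=(\det S)^{2n}\,\overline{\bigl((\det S)^{2n}+r(2s_{11}s_{12})^n\bigr)}$, and $|r(2C_{11}C_{12})^n|\le r<1$ there, hence on $\overline{\mathrm B}_m$ by (MP). As in Step 3, $F_{n,r}$ is inner. On $Z(z)$ it equals $r2^nz_1^nz_2^n$, and the weight of this monomial is $\frac{n!\,n!}{(2n)!}$, so $D(F_{n,r})=r^2\,4^n/\binom{2n}n$. Since $4^n/\binom{2n}n=\prod_{k=1}^n\frac{2k}{2k-1}$ and $(2k)^2\ge(2k+1)(2k-1)$,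
$$\Bigl(4^n/\tbinom{2n}n\Bigr)^2=\prod_{k=1}^n\frac{(2k)^2}{(2k-1)^2}\ge\prod_{k=1}^n\frac{2k+1}{2k-1}=2n+1. \tag{8}$$
So, for $m\ge2$, $\sup D=\infty$ on $\mathrm{Inn}(m,1)$, and on $\mathrm{Inn}(m,\alpha)$ via $F_{n,r}\cdot1_\alpha$, whereas $D\le1$ on $\mathrm{Char}$.

## 9. $\mathrm{Char}$ is relatively closed in $\mathrm{Inn}$

We prove Theorem 3 in three parts. In the first, the sizes $j$ of the colligations may grow along a sequence, so we do not pass to the limit in $g$. We pass to the limit in the kernels of (4), and let Theorem 2 restore finiteness.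

Let $F_n\in\mathrm{Char}(m,\alpha)$ and $F_n\to F\in\mathrm{Inn}(m,\alpha)$ locally uniformly. Here $m$ is arbitrary.

**Step 1: a bound independent of $n$.** Take $K_n,H_n$ as in (3) for $F_n$, and put $\Gamma_n^{\mu\nu}(W,S)=H_n^\mu(W)^*H_n^\nu(S)$. Setting $W=S$ in (3) gives
$$(1-\|S\|^2)\|H_n(S)q\|^2\le\|q\|^2-\|F_n(S)q\|^2\le\|q\|^2 .$$
Hence $\|\Gamma_n^{\mu\nu}(W,S)\|\le\bigl((1-\|W\|^2)(1-\|S\|^2)\bigr)^{-1/2}$, a locally uniform bound.

**Step 2: a limit kernel.** The $\Gamma^{\mu\nu}_n$ are holomorphic in $S$ and antiholomorphic in $W$. By Montel's theorem a subsequence converges locally uniformly to kernels $\Gamma^{\mu\nu}$. Each $(\Gamma_n^{\mu\nu})$ is positive definite on $\mathrm B_m\times\{1,\dots,m\}$, so $(\Gamma^{\mu\nu})$ is too. Passing to the limit in (4),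
$$1-F(W)^*F(S)=\sum_{\mu,\nu}\bigl(\delta_{\mu\nu}-(W^*S)_{\mu\nu}\bigr)\Gamma^{\mu\nu}(W,S).$$

**Step 3: factoring the limit.** By Lemma 1, $\Gamma^{\mu\nu}(W,S)=H^\mu(W)^*H^\nu(S)$ with $H^\nu$ holomorphic. This is (4), that is (3), for $F$. As $F\in\mathrm{Inn}(m,\alpha)$, Theorem 2 gives $F\in\mathrm{Char}(m,\alpha)$. $\square$

## 10. $\mathrm{Inn}(m,\alpha)$ is dense in $\mathcal S(m,\alpha)$

The correction by a power of $\det S$ from Section 8 also works for matrix-valued functions, once we pass from contractions to functions with nonnegative real part, where the correction is additive. We use the following facts about matrices $G,G'$ with $\mathrm{Re}\,G,\mathrm{Re}\,G'\ge0$. First, $\|(G+1)\xi\|\,\|\xi\|\ge\mathrm{Re}\langle(G+1)\xi,\xi\rangle\ge\|\xi\|^2$, so $\|(G+1)^{-1}\|\le1$. From $(G+1)^{-1}-(G'+1)^{-1}=(G+1)^{-1}(G'-G)(G'+1)^{-1}$ it follows that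
$$\|(G+1)^{-1}-(G'+1)^{-1}\|\le\|G-G'\|. \tag{9}$$
Next, $(G-1)(G+1)^{-1}=1-2(G+1)^{-1}$. Finally, $\|(G+1)\xi\|^2-\|(G-1)\xi\|^2=4\,\mathrm{Re}\langle G\xi,\xi\rangle$, so $(G-1)(G+1)^{-1}$ is a contraction, and it is unitary if $\mathrm{Re}\,G=0$.

Let $F\in\mathcal S(m,\alpha)$.

**Step 1: reduction to a polynomial with positive real part.** Since $\rho F(\rho S)\to F(S)$ locally uniformly as $\rho\uparrow1$, it suffices to approximate $f(S)=\rho F(\rho S)$ for fixed $0<\rho<1$. This $f$ is holomorphic on $\rho^{-1}\mathrm B_m$ with $\|f\|\le\rho$. Put $\hat H=(1+f)(1-f)^{-1}$. Then $\hat H^*=(1-f^*)^{-1}(1+f^*)$ and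
$$\mathrm{Re}\,\hat H=\tfrac12(1-f^*)^{-1}\bigl[(1-f^*)(1+f)+(1+f^*)(1-f)\bigr](1-f)^{-1}=(1-f^*)^{-1}(1-f^*f)(1-f)^{-1}.$$
For a vector $\xi$ put $\eta=(1-f)^{-1}\xi$. Then $\|\xi\|\le(1+\rho)\|\eta\|$, so
$$\langle\mathrm{Re}\,\hat H\,\xi,\xi\rangle=\|\eta\|^2-\|f\eta\|^2\ge(1-\rho^2)\|\eta\|^2\ge\tfrac{1-\rho}{1+\rho}\|\xi\|^2 .$$
The function $\hat H$ is bounded by $\frac{1+\rho}{1-\rho}$ on $\rho^{-1}\mathrm B_m$. Fix $1<R<\rho^{-1}$. Cauchy's formula for $\lambda\mapsto\hat H(\lambda S)$ on $|\lambda|=R$ bounds the $n$-th homogeneous part of $\hat H$ by $\frac{1+\rho}{1-\rho}R^{-n}$ on $\overline{\mathrm B}_m$. So the homogeneous expansion converges to $\hat H$ uniformly on $\overline{\mathrm B}_m$, and $\hat H$ is a uniform limit on $\overline{\mathrm B}_m$ of polynomials $H$ with $\mathrm{Re}\,H\ge\delta>0$ on $\overline{\mathrm B}_m$, where $\delta=\frac{1-\rho}{2(1+\rho)}$. From $\hat H+1=2(1-f)^{-1}$ and $\hat H-1=2f(1-f)^{-1}$ we get $f=(\hat H-1)(\hat H+1)^{-1}$. By (9), $(H-1)(H+1)^{-1}$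 is uniformly close to $f$ when $H$ is close to $\hat H$. So it suffices to approximate $(H-1)(H+1)^{-1}$ by inner functions, for a polynomial $H$ with $\mathrm{Re}\,H\ge\delta>0$ on $\overline{\mathrm B}_m$. Let $k$ be the degree of $H$.

**Step 2: a holomorphic substitute for $H^*$.** Put $H^\sim(S)=H\bigl((S^*)^{-1}\bigr)^*$. The complex conjugate of the $(i,l)$ entry of $(S^*)^{-1}$ is the $(l,i)$ entry of $S^{-1}$, so the entries of $H^\sim$ are polynomials of degree $\le k$ in the entries of $S^{-1}$. Since $(\det S)S^{-1}$ is polynomial in $S$, $(\det S)^NH^\sim$ is a polynomial for $N\ge k$. On $\mathrm U(m)$ we have $(S^*)^{-1}=S$, so $H^\sim=H^*$ there.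

**Step 3: the correction.** Let $N\ge\max(k,1)$, $\theta=(\det S)^N$, $0<t\le1$, and
$$G_{N,t}=H+\frac{t\,\theta\,(H+H^\sim)}{1-t\theta},\qquad G_N=G_{N,1}. \tag{10}$$
By Step 2 the numerator is a polynomial. On $\mathrm U(m)$, where $1-t\theta\ne0$, the matrix $H+H^\sim=2\,\mathrm{Re}\,H$ is Hermitian, and the scalar in front contributes its real part:
$$\mathrm{Re}\,G_{N,t}=\mathrm{Re}\,H\cdot\Bigl(1+2\,\mathrm{Re}\,\tfrac{t\theta}{1-t\theta}\Bigr)=\mathrm{Re}\,H\cdot\mathrm{Re}\,\tfrac{1+t\theta}{1-t\theta}=\mathrm{Re}\,H\cdot\frac{1-|t\theta|^2}{|1-t\theta|^2}. \tag{11}$$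

**Step 4: $\mathrm{Re}\,G_N\ge0$ on $\mathrm B_m$.** The denominator $1-\theta$ may vanish on $\mathrm U(m)$, so (MP) does not apply to $G_N$ directly; this is why $t$ is there. For $t<1$ we have $|t\theta|\le t<1$ on $\overline{\mathrm B}_m$, so $G_{N,t}$ is holomorphic near $\overline{\mathrm B}_m$. By (11), $\mathrm{Re}\,G_{N,t}\ge0$ on $\mathrm U(m)$, and by (MP) on $\mathrm B_m$. On $\mathrm B_m$ we have $|\theta|<1$, so $G_{N,t}\to G_N$ pointwise as $t\to1$, and $\mathrm{Re}\,G_N\ge0$ on $\mathrm B_m$.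

**Step 5: $F_N=(G_N-1)(G_N+1)^{-1}$ is inner.** It is rational. On $\mathrm B_m$ it is holomorphic and contractive, by Step 4 and the facts at the start of this section. On $\mathrm U(m)\cap\{\theta\ne1\}$ we have $|\theta|=1$, so (11) with $t=1$ gives $\mathrm{Re}\,G_N=0$; hence $G_N+1$ is invertible there, and $F_N$ is defined and unitary. This set is dense in $\mathrm U(m)$ by (UP), since $\theta-1$ is a nonzero polynomial. By continuity $F_N$ is unitary wherever it is defined on $\mathrm U(m)$. So $F_N\in\mathrm{Inn}(m,\alpha)$.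

**Step 6: convergence.** As $N\to\infty$, on $\mathrm B_m$ both $\theta=(\det S)^N$ and $\theta H^\sim=(\det S)^{N-k}\cdot(\det S)^kH^\sim$ tend to $0$ locally uniformly, because $|\det S|\le\|S\|^m$ and $(\det S)^kH^\sim$ is a fixed polynomial. By (10), $G_N\to H$ locally uniformly, and by (9) $F_N\to(H-1)(H+1)^{-1}$ locally uniformly. $\square$

## 11. $\mathrm{Char}$ has empty interior in $\mathrm{Inn}$ for $m\ge2$

Let $m\ge2$ and $F\in\mathrm{Char}(m,\alpha)$. We find elements of $\mathrm{Inn}\setminus\mathrm{Char}$ arbitrarily close to $F$: first we perturb $F$ inside $\mathcal S$ so that $D$ exceeds $1$, then we return to $\mathrm{Inn}$ by density.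

**Step 1: two properties of $D$.** $\sqrt D$ is a weighted $\ell^2$ seminorm of Taylor coefficients with values in $[0,\infty]$, so it satisfies the triangle inequality. Each $F_k$ depends continuously on $F$ by Cauchy's formula, so $D$ is a supremum of continuous functions (the finite partial sums). Hence $D$ is lower semicontinuous: $D(f)>1$ and $f_N\to f$ imply $D(f_N)>1$ for large $N$.

**Step 2: perturbing inside $\mathcal S$.** Let $0<\varepsilon<1$. The function $G=(2s_{11}s_{12})^n1_\alpha$ lies in $\mathcal S(m,\alpha)$, since $2|s_{11}s_{12}|\le|s_{11}|^2+|s_{12}|^2\le1$. By the computation in Section 8 and (8), $D(G)=4^n/\binom{2n}n\ge\sqrt{2n+1}$. Choose $n$ with $\sqrt{D(G)}>2/\varepsilon$. Put $f_\varepsilon=(1-\varepsilon)F+\varepsilon G$. It lies in $\mathcal S(m,\alpha)$ by convexity, and $\|f_\varepsilon-F\|=\varepsilon\|G-F\|\le2\varepsilon$ on $\mathrm B_m$. By the triangle inequality for $\varepsilon G=f_\varepsilon-(1-\varepsilon)F$, and $D(F)\le1$ from Lemma 2,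
$$\sqrt{D(f_\varepsilon)}\ge\varepsilon\sqrt{D(G)}-(1-\varepsilon)\sqrt{D(F)}>2-1=1 .$$

**Step 3: returning to $\mathrm{Inn}$.** By Section 10 there are $F_N\in\mathrm{Inn}(m,\alpha)$ with $F_N\to f_\varepsilon$. By Step 1, $D(F_N)>1$ for large $N$, so $F_N\notin\mathrm{Char}(m,\alpha)$ by Lemma 2. Since $f_\varepsilon\to F$ as $\varepsilon\to0$, every neighborhood of $F$ contains elements of $\mathrm{Inn}\setminus\mathrm{Char}$.

So $\mathrm{Char}(m,\alpha)$ has empty interior in $\mathrm{Inn}(m,\alpha)$, and $\mathrm{Inn}\setminus\mathrm{Char}$ is dense in $\mathrm{Inn}$; it is open by Section 9. Together with the density proved in Section 10, this completes the proof of Theorem 3. $\square$
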